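\title{A linear bound in the $C_q$ constant for maximal singular integrals}

\begin{abstract}
Let $T$ be a Calder\'on--Zygmund operator on $\mathbb{R}^n$ with maximal truncation $T^*$, let $q>1$ and $0<p<q$. We prove that
$\|T^*f\|_{L^p(w)}\le c\,([w]_{C_q}+1)\,\|Mf\|_{L^p(w)}$
for every weight $w$ with finite $C_q$ constant, where $c$ does not depend on $w$ or $f$. This removes the factor $\log(e+[w]_{C_q})$ from the known estimate. The linear dependence is sharp for the Hilbert and Riesz transforms. The proof combines sparse domination with one observation: cutting a cube into about $e^{C([w]_{C_q}+1)}$ congruent pieces turns the $C_q$ condition into a local condition plus an exponentially small tail, at the cost of a constant factor.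
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{weight} is a non-negative locally integrable function $w$ on $\mathbb{R}^n$. For a measurable set $E$ we write $w(E)=\int_E w$, and $\chi_E$ is the characteristic function of $E$. The Hardy--Littlewood maximal operator is
\[
Mf(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|,
\]
where the supremum runs over cubes $Q\subset\mathbb{R}^n$ with sides parallel to the axes. A \emph{Calder\'on--Zygmund operator} is an $L^2$-bounded operator $T$ associated with a kernel $K(x,y)$ such that, for some $C_K>0$ and $\alpha\in(0,1]$,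
\begin{gather}
|K(x,y)|\le \frac{C_K}{|x-y|^{n}},\label{eq:size}\\
|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C_K\frac{|x-x'|^\alpha}{|x-y|^{n+\alpha}}
\quad\text{if }|x-y|\ge 2|x-x'|.\label{eq:smooth}
\end{gather}
Its maximal truncation is
\[
T^*f(x)=\sup_{\epsilon>0}\Big|\int_{|x-y|>\epsilon}K(x,y)f(y)\,dy\Big| .
\]

We study the inequality $\|T^*f\|_{L^p(w)}\le c\,\|Mf\|_{L^p(w)}$, which controls a singular integral by a positive operator. The function $T^*f$ can be much larger than $Mf$, but only on small sets, so the inequality asks that $w$ not concentrate on small sets. The following class expresses this. For $1<q<\infty$, the \emph{$C_q$-tail} of $w$ at a cube $Q$ is $\int_{\mathbb{R}^n}(M\chi_Q)^q w$, and $w\in C_q$ if there are $C,\varepsilon>0$ such that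
\begin{equation}\label{eq:Cq}
w(E)\le C\Big(\frac{|E|}{|Q|}\Big)^{\varepsilon}\int_{\mathbb{R}^n}(M\chi_Q)^q w
\end{equation}
for every cube $Q$ and every measurable $E\subset Q$. If $w$ is not a.e.\ zero and its $C_q$-tails are finite at every cube, its \emph{$C_q$ constant} is
\[
[w]_{C_q}=\sup_Q\frac{1}{\int_{\mathbb{R}^n}(M\chi_Q)^qw}\int_QM(w\chi_Q).
\]
It is known that for $q>p>1$, $w\in C_q$ and $f\in C_c^\infty(\mathbb{R}^n)$,
\begin{equation}\label{eq:known}
\|T^*f\|_{L^p(w)}\le c_{n,T,p,q}\,([w]_{C_q}+1)\log(e+[w]_{C_q})\,\|Mf\|_{L^p(w)} .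
\end{equation}
The question we answer comes from Canto's paper \cite{Canto}: for $q>p>1$ and $w\in C_q$ not a.e.\ zero, with finite $C_q$-tails and $[w]_{C_q}<\infty$, does \eqref{eq:known} hold without the logarithm, with a constant that depends only on $n,T,p,q$? The answer is yes, in a wider range of exponents.

\begin{theorem}\label{thm:main}
Let $T$ be a Calder\'on--Zygmund operator, $q>1$ and $0<p<q$. Let $w$ be a weight, not a.e.\ zero, with finite $C_q$-tails and $[w]_{C_q}<\infty$. Then for all $f\in C_c^\infty(\mathbb{R}^n)$,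
\[
\|T^*f\|_{L^p(w)}\le c_{n,T,p,q}\,([w]_{C_q}+1)\,\|Mf\|_{L^p(w)} .
\]
\end{theorem}

The proof does not use \eqref{eq:known}. The hypothesis $w\in C_q$ does not appear in the statement because it follows from $[w]_{C_q}<\infty$; see Remark~\ref{rem:Cq}. Recall that $w\in A_1$ means $Mw\le a w$ a.e.\ for some constant $a$.

\begin{theorem}\label{thm:sharp}
Let $q>1$, $0<p<q$, and let $T$ have kernel $\dfrac{x_1-y_1}{|x-y|^{n+1}}$ (a multiple of a Riesz transform; of the Hilbert transform if $n=1$). There are $c>0$ and, for all large $t$, weights $w_t\in A_1$ and functions $f_t\in C_c^\infty(\mathbb{R}^n)$ such that $[w_t]_{C_q}\to\infty$ as $t\to\infty$ and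
\[
\|T^*f_t\|_{L^p(w_t)}\ge c\,[w_t]_{C_q}\,\|Mf_t\|_{L^p(w_t)} .
\]
\end{theorem}

In the construction $0<\|Mf_t\|_{L^p(w_t)}<\infty$. Hence the factor $[w]_{C_q}+1$ in Theorem~\ref{thm:main} cannot be replaced by any $\Phi([w]_{C_q})$ with $\Phi(s)=o(s)$ as $s\to\infty$.

Section~\ref{sec:tail} describes the tail and computes examples. Section~\ref{sec:idea} outlines the proof and shows the main idea on the line. Sections~\ref{sec:sums}--\ref{sec:sparse} build the tools, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.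

\section{What the tail measures}\label{sec:tail}

\subsection*{Conventions}
For a cube $Q$, $\ell(Q)$ is its side length, $\lambda Q$ is the closed concentric cube of side $\lambda\ell(Q)$, and $\langle g\rangle_Q=|Q|^{-1}\int_Q|g|$. We write $|\cdot|$ for the Euclidean norm and $|\cdot|_\infty$ for the sup-norm; $\operatorname{dist}$ always refers to the sup-norm. Cubes may be open, closed or half-open, and cubes are \emph{nonoverlapping} if their interiors are disjoint. Boundaries are null sets, and null sets have $w$-measure zero, so no integral below depends on these choices. Nor does $M$: if $\langle g\rangle_I>s$, then $\langle g\rangle_{I'}>s$ for a slightly larger open cube $I'$. The same remark shows that $\{Mg>s\}$ is open.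

We fix $q>1$ and write
\[
\tau(Q)=\int_{\mathbb{R}^n}(M\chi_Q)^qw,\qquad \kappa=1+[w]_{C_q}\ge1 .
\]
From Section~\ref{sec:sums} to Section~\ref{sec:proof}, $w$ is as in Theorem~\ref{thm:main}. Then $0<\tau(Q)<\infty$, because $M\chi_Q>0$ everywhere and $w$ is not a.e.\ zero. By the definition of $\kappa$, and since $M\chi_Q=1$ on $Q$,
\begin{equation}\label{eq:basic}
\int_QM(w\chi_Q)\le\kappa\,\tau(Q),\qquad w(Q)\le\tau(Q)\qquad\text{for all cubes }Q .
\end{equation}
These two inequalities and the finiteness of $\tau(Q)$ are all that we use about $w$. The letters $C,c$ denote positive constants that depend only on $n,p,q$ and may change from line to line; where $p$ has not been introduced they depend only on $n,q$.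

\subsection*{The maximal function of a cube}
If $g$ vanishes off a set $S$ and $x\notin\overline S$, a cube that contains $x$ and meets $S$ has side at least $\operatorname{dist}(x,S)$. Therefore
\begin{equation}\label{eq:far}
Mg(x)\le\|g\|_{L^1}\operatorname{dist}(x,S)^{-n}.
\end{equation}

\begin{lemma}\label{lem:size}
Let $Q$ be a cube, $\ell=\ell(Q)$, $x\in\mathbb{R}^n$ and $d=\operatorname{dist}(x,Q)$.
\begin{enumerate}
\item[(a)] $\big(\frac{\ell}{\ell+d}\big)^n\le M\chi_Q(x)\le\big(\frac{2\ell}{\ell+d}\big)^n$.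
\item[(b)] $\tau(\lambda Q)\le(2\lambda)^{nq}\tau(Q)$ for $\lambda\ge1$.
\item[(c)] If $H\subset Q$ is measurable and $x\notin2Q$, then $M\chi_H(x)\le3^n\frac{|H|}{|Q|}M\chi_Q(x)$.
\item[(d)] $\frac12\sum_{i\ge0}2^{-inq}\chi_{2^iQ}\le(M\chi_Q)^q\le8^{nq}\sum_{i\ge0}2^{-inq}\chi_{2^iQ}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Some closed cube of side $\ell+d$ contains both $x$ and $Q$; this gives the lower bound. By \eqref{eq:far}, $M\chi_Q(x)\le\min(1,\ell/d)^n$. If $d\le\ell$ then $1\le2\ell/(\ell+d)$, and if $d>\ell$ then $\ell/d\le2\ell/(\ell+d)$.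

(b) Let $d_\lambda=\operatorname{dist}(x,\lambda Q)$. Then $d\le d_\lambda+(\lambda-1)\ell/2$, so $\ell+d\le\lambda\ell+d_\lambda$. By both halves of (a),
$M\chi_{\lambda Q}(x)\le\big(\frac{2\lambda\ell}{\ell+d}\big)^n\le(2\lambda)^nM\chi_Q(x)$.

(c) Here $d\ge\ell/2$, so $\ell+d\le3d$. By \eqref{eq:far} and (a), $M\chi_H(x)\le|H|d^{-n}\le3^n|H|(\ell+d)^{-n}\le3^n\frac{|H|}{|Q|}M\chi_Q(x)$.

(d) Let $j\ge0$ be minimal with $x\in2^jQ$. The sum at $x$ is $\sum_{i\ge j}2^{-inq}$, which lies between $2^{-jnq}$ and $2\cdot2^{-jnq}$. Testing on the cube $2^jQ$ gives $M\chi_Q(x)\ge2^{-jn}$. If $j\ge1$, then $d\ge(2^{j-1}-1)\ell/2$, so $\ell+d\ge2^{j-2}\ell$ and $M\chi_Q(x)\le8^n2^{-jn}$ by (a). For $j=0$ the upper bound is trivial.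
\end{proof}

Part (d) says that $\tau(Q)$ is comparable to $\sum_{i\ge0}2^{-inq}w(2^iQ)$. The tail is thus a substitute for $w(Q)$ that sees the mass of $w$ at all distances from $Q$. By (b) it is doubling, whether or not $w$ is. The numerator $\int_QM(w\chi_Q)$ of the $C_q$ constant is at least $w(Q)$, and it is much larger when $w\chi_Q$ is concentrated on a small part of $Q$; Lemma~\ref{lem:log} makes this quantitative.

\begin{example}[$A_1$ weights]\label{ex:A1}
Suppose $Mw\le aw$ a.e.\ and $w$ is not a.e.\ zero. For a.e.\ $x\in Q$ we have $w(2^iQ)\le2^{in}|Q|Mw(x)\le a2^{in}|Q|w(x)$, and averaging over $x\in Q$ gives $w(2^iQ)\le a2^{in}w(Q)$. By Lemma~\ref{lem:size}(d) and $q>1$, $\tau(Q)\le Ca\,w(Q)<\infty$. Also $\int_QM(w\chi_Q)\le a\,w(Q)\le a\,\tau(Q)$, so $[w]_{C_q}\le a$. In particular $w\equiv1$ has $[w]_{C_q}\le1$.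
\end{example}

\begin{example}[a weight that needs the tail]\label{ex:half}
Let $n=1$ and $w=\chi_{[0,\infty)}$. The tails are finite since $w\le1$. If $w(Q)>0$, then $3Q\cap[0,\infty)$ has length at least $|Q|$ and $M\chi_Q\ge\frac12$ on $3Q$, so $\tau(Q)\ge2^{-q}|Q|\ge2^{-q}\int_QM(w\chi_Q)$. Hence $[w]_{C_q}\le2^q$. No inequality like \eqref{eq:Cq} holds with $w(Q)$ in place of the tail: for $Q=[-1,\delta]$ and $E=[0,\delta]$ we have $w(E)=w(Q)$ while $|E|/|Q|\to0$ as $\delta\to0$.
\end{example}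

\begin{example}[power weights]\label{ex:power}
Let $w_t(x)=|x|^{-n+1/t}$ with $t\ge2$, and let $\sigma$ be the surface measure of the unit sphere ($\sigma=2$ if $n=1$). In polar coordinates, $w_t(\{|x|\le R\})=\sigma tR^{1/t}$. We claim that $Mw_t\le C_nt\,w_t$. Let $x\ne0$ and let $I\ni x$ be a cube of side $\ell$. If $\ell\le|x|/(2\sqrt n)$, then $|y|\ge|x|/2$ on $I$, and $\langle w_t\rangle_I\le2^nw_t(x)$ because the exponent lies in $(-n,0)$. Otherwise $|x|<2\sqrt n\,\ell$, so $I\subset\{|y|\le3\sqrt n\,\ell\}$ and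
\[
\langle w_t\rangle_I\le\sigma t\,(3\sqrt n)^{1/t}\ell^{-n+1/t}\le\sigma t\,(3\sqrt n)^{1/2}(2\sqrt n)^{n}\,w_t(x).
\]
By Example~\ref{ex:A1}, $w_t\in A_1$, its tails are finite, and $[w_t]_{C_q}\le C_nt$.
\end{example}

\section{The idea of the proof}\label{sec:idea}

\subsection*{Why one expects a linear bound}
Take $n=1$ and the weight $w_t$ on $(0,1)$. The substitution $x=e^{-s}$ turns $w_t(x)\,dx$ into $e^{-s/t}\,ds$ on $(0,\infty)$. So a set of relative length $e^{-it}$, namely $(0,e^{-it})$, carries the fraction $e^{-i}$ of the weight of $(0,1)$, and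
\[
\int_0^1\Big(\log\frac1x\Big)^pw_t(x)\,dx=\int_0^\infty s^pe^{-s/t}\,ds=\Gamma(p+1)\,t^{p}\,w_t((0,1)).
\]
A singular integral of a function bounded by $1$ can grow like $\log(1/|x|)$ near the origin (Section~\ref{sec:sharp}), while $Mf\le1$. With respect to $w_t$ this logarithm has typical size $t$. Since $[w_t]_{C_q}\le Ct$, no bound better than linear can hold.

For the upper bound, sparse domination (Proposition~\ref{prop:sparse}) gives $T^*f\le2A\sum_k2^kN_k$, where $N_k(x)$ counts the cubes $Q\ni x$ of a sparse family with $2^k<\langle f\rangle_{3Q}\le2^{k+1}$. The function $N_k$ vanishes off $\Omega_k=\{Mf>2^k\}$, and $\sum_k2^k\chi_{\Omega_k}\le2Mf$. So we must show that $N_k$ is of size $\kappa$ on average with respect to $w$. On each Whitney cube $P$ of $\Omega_k$, the set $\{N_k>Di\kappa\}$ occupies a fraction at most $e^{-i\Lambda\kappa}$ of $P$, for suitable constants $D,\Lambda$, and the condition \eqref{eq:basic} implies that such a set has weight at most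 $2^{-i}\tau(P)$ (Proposition~\ref{prop:decay}). If $\tau(P)$ could be replaced by $w(2P)$, the bounded overlap of the cubes $2P$ would give $w(\{N_k>Di\kappa\})\le C2^{-i}w(\Omega_k)$, and the linear bound would follow by summing over $i$ and $k$.

\subsection*{The obstacle}
Tails of disjoint cubes of different sizes pile up. Let $n=1$ and $q=2$. On the line $M\chi_H(x)=\ell/(\ell+d)$ exactly, with $\ell=|H|$ and $d=\operatorname{dist}(x,H)$, because an interval containing $x$ that covers a length $a\le\ell$ of $H$ has length at least $a+d$. Let $Q=[0,1)$ and $H_j=[2^{-j},2^{1-j})$, $j\ge1$; like Whitney intervals near an endpoint, these have length equal to their distance from $0$. For $0<x\le2^{-j}$ we have $M\chi_{H_j}(x)\ge\frac12$, so $\sum_j(M\chi_{H_j}(x))^2\ge\frac14(\log_2\frac1x-1)$ on $(0,1)$, and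
\[
\sum_j\int(M\chi_{H_j})^2w_t\ge\frac14\Big(\frac{t^2}{\log2}-t\Big).
\]
On the other hand $M\chi_Q(x)\le\min(1,|x|^{-1})$, so $\int(M\chi_Q)^2w_t\le2t+2$. The sum of the tails exceeds both $w_t(Q)=t$ and the tail of $Q$ by a factor of order $t$.

In general we can bound the tails of all Whitney cubes of all $\Omega_k$ with a loss $\kappa^2$ (Proposition~\ref{prop:tails}). The resulting bound $2^{-i}\kappa^2$ improves on the trivial bound $1$ only when $i>2\log_2\kappa$. The levels $N_k\le2D\kappa\log_2\kappa$ then remain uncontrolled, and the argument yields $\kappa\log(e+\kappa)$ instead of $\kappa$.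

\subsection*{The remedy}
Tails of \emph{congruent} cubes do not pile up. Keep $n=1$, $q=2$, $Q=[0,1)$, and cut $Q$ into $2^m$ intervals $H$ of length $h=2^{-m}$. On each side of a point $x$, the intervals that do not contain $x$ are at distances at least $0,h,2h,\dots$, so
\[
\sum_H(M\chi_H(x))^2\le1+2\sum_{j\ge0}\frac1{(1+j)^2}<5\qquad\text{for all }x .
\]
If $x\notin2Q$ and $d=\operatorname{dist}(x,Q)\ge\frac12$, each term is at most $h^2/d^2$, so the sum is at most $2^{-m}d^{-2}\le9\cdot2^{-m}(1+d)^{-2}=9\cdot2^{-m}(M\chi_Q(x))^2$. For every weight,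
\[
\sum_H\tau(H)\le5\,w(2Q)+9\cdot2^{-m}\tau(Q).
\]
Now let $E\subset Q$ with $|E|\le e^{-i\Lambda\kappa}$, $i\ge1$, and choose $m$ with $2^m\le e^{\Lambda\kappa}<2^{m+1}$. In the worst case all of $E$ lies in one piece, and even then $|E\cap H|\le e^{-(i-1)\Lambda\kappa}|H|$. Applying the decay estimate in each piece gives
\[
w(E)\le2^{-(i-1)}\sum_H\tau(H)\le2^{1-i}\big[5\,w(2Q)+18\,e^{-\Lambda\kappa}\tau(Q)\big].
\]
The subdivision costs one step in $i$, that is, a factor $2$. It gains the factor $e^{-\Lambda\kappa}$ in front of the tail, which absorbs any polynomial loss such as $\kappa^2$. What remains is the local term $w(2Q)$ that we wanted. This is Proposition~\ref{prop:local} below.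

\section{Whitney cubes and sums of tails}\label{sec:sums}

\subsection*{Textbook facts}
We use the following standard results.
\begin{enumerate}
\item[(T1)] There is $a_n\ge1$ with $|\{Mg>s\}|\le a_n\|g\|_{L^1}/s$ for $s>0$. Interpolation with the $L^\infty$ bound gives $\|Mg\|_{L^{r'}}\le2a_nr\|g\|_{L^{r'}}$ for $1<r<\infty$, $r'=r/(r-1)$.
\item[(T2)] (Calder\'on--Zygmund stopping cubes.) Let $g\in L^1(Q)$ and $\lambda\ge\langle g\rangle_Q$, $\lambda>0$. The dyadic subcubes of $Q$ are those obtained by repeated bisection. The maximal ones with $\langle g\rangle_{Q_j}>\lambda$ are disjoint and different from $Q$; they satisfy $\langle g\rangle_{Q_j}\le2^n\lambda$, because the parent has average at most $\lambda$; and $|g|\le\lambda$ a.e.\ on $Q\setminus\bigcup_jQ_j$, by the Lebesgue differentiation theorem.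
\item[(T3)] For a Calder\'on--Zygmund operator, $T^*$ is bounded from $L^1$ to $L^{1,\infty}$: $|\{T^*g>s\}|\le a_T\|g\|_{L^1}/s$, with $a_T$ depending on $n$ and $T$. Besides \eqref{eq:size} and \eqref{eq:smooth}, this is the only fact about $T^*$ that we use.
\end{enumerate}

\subsection*{Whitney cubes}
For a nonempty bounded open set $U$, let $W(U)$ be the set of maximal dyadic half-open cubes $P$ of $\mathbb{R}^n$ with $3P\subset U$; put $W(\emptyset)=\emptyset$. Every point of $U$ lies in a small dyadic cube whose triple is in $U$, and such cubes have bounded size. So the cubes of $W(U)$ are disjoint with union $U$. We write $\hat P$ for the dyadic parent of $P$; note $3P\subset3\hat P$ and $|3\hat P|=6^n|P|$.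

\begin{lemma}\label{lem:whitney}
Let $U$ be open and bounded.
\begin{enumerate}
\item[(a)] For $P\in W(U)$ there is $z\in3\hat P\setminus U$, and $\ell(P)/2\le\operatorname{dist}(x,U^c)\le6\ell(P)$ for $x\in2P$.
\item[(b)] $\sum_{P\in W(U)}\chi_{2P}\le36^n\chi_U$.
\item[(c)] If $U\subset U'$ with $U'$ open and bounded, each $P\in W(U)$ lies in exactly one $R\in W(U')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The point $z$ exists by maximality. The lower bound holds since $3P\subset U$, and the upper bound since $x$ and $z$ both lie in $3\hat P$, which has side $6\ell(P)$.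
(b) Each $2P$ lies in $U$. Fix $x\in U$ and $d=\operatorname{dist}(x,U^c)$. The cubes $P$ with $x\in2P$ are disjoint and have $d/6\le\ell(P)\le2d$. Every $y\in P$ has $|x-y|_\infty\le\frac32\ell(P)\le3d$, so these cubes lie in a cube of side $6d$, and there are at most $(6d)^n/(d/6)^n=36^n$ of them.
(c) Since $3P\subset U'$, the cube $P$ lies in a maximal dyadic cube with this property.
\end{proof}

\subsection*{Sums of tails}
The first lemma tests a sum $\sum_H(M\chi_H)^q$ against an arbitrary function. It has two uses: with $\varphi=w\chi_{2Q}$ it brings in the $C_q$ constant, and with general $\varphi$ it gives exponential integrability.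

\begin{lemma}\label{lem:test}
For nonoverlapping cubes $H$ and measurable $\varphi\ge0$,
\[
\int\sum_H(M\chi_H)^q\varphi\le C\int_{\bigcup H}M\varphi .
\]
\end{lemma}

\begin{proof}
For $x\in H$, $\int_{2^iH}\varphi\le2^{in}|H|M\varphi(x)$. By Lemma~\ref{lem:size}(d) and $q>1$,
\[
\int(M\chi_H)^q\varphi\le8^{nq}\sum_{i\ge0}2^{-in(q-1)}|H|\inf_HM\varphi\le C\int_HM\varphi .
\]
Sum over $H$.
\end{proof}

\begin{lemma}[cubes of arbitrary sizes]\label{lem:disjoint}
For nonoverlapping cubes $H\subset Q$, $\ \sum_H\tau(H)\le C\kappa\,\tau(Q)$.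
\end{lemma}

\begin{proof}
Off $2Q$, Lemma~\ref{lem:size}(c) and the inequality $\sum a_H^q\le(\sum a_H)^q$ give
\[
\sum_H(M\chi_H)^q\le\Big(3^n\sum_H\frac{|H|}{|Q|}\Big)^q(M\chi_Q)^q\le3^{nq}(M\chi_Q)^q .
\]
On $2Q$, Lemma~\ref{lem:test} with $\varphi=w\chi_{2Q}$, \eqref{eq:basic} and Lemma~\ref{lem:size}(b) give
\[
\int_{2Q}\sum_H(M\chi_H)^qw\le C\int_{2Q}M(w\chi_{2Q})\le C\kappa\,\tau(2Q)\le C\kappa\,\tau(Q).\qedhere
\]
\end{proof}

The intervals $H_j$ of Section~\ref{sec:idea} show that the factor $\kappa$ cannot be dropped. For congruent cubes it disappears; the next lemma uses nothing about $w$.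

\begin{lemma}[congruent cubes]\label{lem:congruent}
Let $m\ge0$ and let $\mathcal H$ be the family of the $2^{mn}$ congruent subcubes of $Q$ of side $2^{-m}\ell(Q)$. Then
\[
\sum_{H\in\mathcal H}\tau(H)\le C\,w(2Q)+C\,2^{-mn(q-1)}\tau(Q).
\]
\end{lemma}

\begin{proof}
Let $h=2^{-m}\ell(Q)$ and extend $\mathcal H$ to a grid $H_v=H_0+hv$, $v\in\mathbb{Z}^n$. If $x\in\overline{H_{u}}$, then $\operatorname{dist}(x,H_v)\ge h(|v-u|_\infty-1)$, so $h+\operatorname{dist}(x,H_v)\ge h\max(1,|v-u|_\infty)\ge\frac h2(1+|v-u|_\infty)$. By Lemma~\ref{lem:size}(a),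
\[
\sum_v(M\chi_{H_v}(x))^q\le4^{nq}\sum_{v\in\mathbb{Z}^n}(1+|v|_\infty)^{-nq}\le C,
\]
and the series converges because $nq>n$. We use this bound on $2Q$. Off $2Q$, Lemma~\ref{lem:size}(c) gives $\sum_{H\in\mathcal H}(M\chi_H)^q\le2^{mn}(3^n2^{-mn}M\chi_Q)^q$. Multiply by $w$ and integrate.
\end{proof}

\begin{remark}
The summand $1$ in $[w]_{C_q}+1$ is a convenience. Since $w(H)\le\int_HM(w\chi_H)\le[w]_{C_q}\tau(H)$, summing over $\mathcal H$ and letting $m\to\infty$ gives $w(Q)\le C[w]_{C_q}w(2Q)$. For cubes shrinking to a Lebesgue point with $w(x)>0$ at their center, $w(2Q)/w(Q)\to2^n$. Hence $[w]_{C_q}\ge c(n,q)>0$.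
\end{remark}

\subsection*{Exponential decay by duality}
A function whose pairing with $\varphi$ is controlled by $\int M\varphi$ has $L^r$ norms that grow linearly in $r$, by (T1), and such growth means exponential decay of the distribution function.

\begin{lemma}\label{lem:exp}
Let $Q$ be a cube, $B>0$ and $G:Q\to[0,\infty]$ measurable. Suppose $\int_QG\varphi\le B\int_QM\varphi$ for all bounded $\varphi\ge0$ vanishing off $Q$. Then, with $b=2ea_nB$,
\[
|\{x\in Q:G(x)>s\}|\le e^{2-s/b}|Q|,\qquad s>0 .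
\]
\end{lemma}

\begin{proof}
Let $r\ge2$, $L>0$, $G_L=\min(G,L)\chi_Q$ and $\varphi=G_L^{r-1}$, so that $\|\varphi\|_{L^{r'}}=(\int G_L^r)^{1-1/r}<\infty$. By H\"older's inequality and (T1),
\[
\int G_L^r\le\int_QG\varphi\le B|Q|^{1/r}\|M\varphi\|_{L^{r'}}\le2a_nBr|Q|^{1/r}\Big(\int G_L^r\Big)^{1-1/r}.
\]
Dividing and letting $L\to\infty$ gives $\|G\|_{L^r(Q)}\le(b/e)\,r|Q|^{1/r}$. By Chebyshev's inequality, $|\{G>s\}|\le(br/(es))^r|Q|$. If $s\ge2b$, the choice $r=s/b$ gives $e^{-s/b}|Q|$. If $s<2b$, then $e^{2-s/b}>1$ and there is nothing to prove.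
\end{proof}

\section{The weight of a small set}\label{sec:decay}

We now turn \eqref{eq:basic} into decay of $w(E)$. The first step is an $L\log L$ estimate; it fixes the scale $e^{-\kappa}$ of relative measure at which decay begins.

\begin{lemma}\label{lem:log}
If $\beta\ge1$, $E\subset Q$ and $|E|\le e^{-\beta\kappa}|Q|$, then $w(E)\le2^{n+2}\beta^{-1}\tau(Q)$.
\end{lemma}

\begin{proof}
Let $\lambda_0=w(Q)/|Q|$; if $\lambda_0=0$ there is nothing to prove. For $\lambda\ge\lambda_0$ let $Q_j$ be the stopping cubes of (T2) for $g=w\chi_Q$. Since $M(w\chi_Q)>\lambda$ on each $Q_j$,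
\[
w(Q\cap\{w>\lambda\})\le\sum_jw(Q_j)\le2^n\lambda\sum_j|Q_j|\le2^n\lambda\,|\{x\in Q:M(w\chi_Q)>\lambda\}| .
\]
Divide by $\lambda$ and integrate over $\lambda\in(\lambda_0,\infty)$. By Fubini's theorem the left side becomes $\int_Qw\log^+(w/\lambda_0)$, and by \eqref{eq:basic},
\[
\int_Qw\log^+(w/\lambda_0)\le2^n\int_QM(w\chi_Q)\le2^n\kappa\,\tau(Q).
\]
Split $E$ according to whether $w\le e^{\beta\kappa/2}\lambda_0$. On the part where this fails, $\log^+(w/\lambda_0)>\beta\kappa/2$. Hence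
\[
w(E)\le e^{\beta\kappa/2}\lambda_0|E|+\frac{2}{\beta\kappa}\,2^n\kappa\,\tau(Q)\le e^{-\beta\kappa/2}w(Q)+\frac{2^{n+1}}{\beta}\tau(Q).
\]
Finally $e^{-\beta\kappa/2}\le2/(\beta\kappa)\le2/\beta$ and $w(Q)\le\tau(Q)$.
\end{proof}

For $|E|\le e^{-i\Lambda\kappa}|Q|$ this gives decay $1/i$, which is too slow: in Section~\ref{sec:proof} the decay must be summable against the factor $i+1$. We improve it by iteration. To pass from level $i$ to level $i-1$, we cover $E$ by cubes in which its density is at most $e^{-(i-1)\Lambda\kappa}$ and whose tails add up to a small multiple of $\tau(Q)$. The Whitney cubes of a level set $U$ of $M\chi_E$ have controlled density, and $w(U)$ is small by Lemma~\ref{lem:log}, but their tails add up with the loss $\kappa$ of Lemma~\ref{lem:disjoint}. So we spend half of the available factor $e^{\Lambda\kappa}$ on passing to Whitney cubes and the other half on subdividing each of them.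

\begin{proposition}\label{prop:decay}
There is $\Lambda=\Lambda(n,q)\ge4$ such that for every cube $Q$, every integer $i\ge0$ and every measurable $E\subset Q$ with $|E|\le e^{-i\Lambda\kappa}|Q|$, we have $w(E)\le2^{-i}\tau(Q)$.
\end{proposition}

\begin{proof}
Let $\Lambda\ge4$ satisfy $e^{\Lambda/2}\ge6^n$ and $e^{\Lambda/4}\ge a_n$. Let $\psi(i)$ be the supremum of $w(E)/\tau(Q)$ over all $Q$ and $E\subset Q$ with $|E|\le e^{-i\Lambda\kappa}|Q|$. By \eqref{eq:basic}, $\psi(i)\le1$ for all $i$. We show that $\psi(i)\le C\Lambda^{-1}\psi(i-1)$ for $i\ge1$, with $C=C(n,q)$ independent of $\Lambda$. Taking also $\Lambda\ge2C$ then proves the proposition.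

Let $E\subset Q$ with $0<|E|\le e^{-i\Lambda\kappa}|Q|$. Put $\mu=e^{-(i-1/2)\Lambda\kappa}<1$ and $U=\{M\chi_E>\mu\}$, an open set with three properties.
First, $U\subset2Q$: for $x\notin2Q$, \eqref{eq:far} gives $M\chi_E(x)\le2^n|E|/|Q|\le2^ne^{-i\Lambda\kappa}\le\mu$.
Second, $E\subset U$ up to a null set, since $M\chi_E=1$ a.e.\ on $E$.
Third, by (T1), $|U|\le a_n|E|/\mu\le a_ne^{-\Lambda\kappa/2}|Q|\le e^{-\Lambda\kappa/4}|2Q|$, so Lemma~\ref{lem:log} on $2Q$ with $\beta=\Lambda/4$ and Lemma~\ref{lem:size}(b) give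
\begin{equation}\label{eq:wU}
w(U)\le C\Lambda^{-1}\tau(Q).
\end{equation}

For $H\in W(U)$ there is $z\in3\hat H$ with $M\chi_E(z)\le\mu$, so $|E\cap H|\le|E\cap3\hat H|\le6^n\mu|H|$. Let $m\ge0$ be the largest integer with $6^n2^{mn}\le e^{\Lambda\kappa/2}$; it exists by the choice of $\Lambda$, and $2^{mn}\ge12^{-n}e^{\Lambda\kappa/2}$ by maximality. Cut each $H$ into $2^{mn}$ congruent cubes $H'$. Then
\[
|E\cap H'|\le6^n\mu\,2^{mn}|H'|\le e^{-(i-1)\Lambda\kappa}|H'|,
\]
so $w(E\cap H')\le\psi(i-1)\tau(H')$. We sum over $H'$ with Lemma~\ref{lem:congruent}, and then over $H$ with Lemma~\ref{lem:whitney}(b) and with Lemma~\ref{lem:disjoint} applied to the cubes $H\subset2Q$: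
\begin{align*}
w(E)&\le C\psi(i-1)\Big[\sum_Hw(2H)+2^{-mn(q-1)}\sum_H\tau(H)\Big]\\
&\le C\psi(i-1)\Big[w(U)+\kappa\,e^{-\Lambda(q-1)\kappa/2}\tau(Q)\Big].
\end{align*}
Since $se^{-s}\le1$, we have $\kappa e^{-\Lambda(q-1)\kappa/2}\le\frac{2}{\Lambda(q-1)}$. Together with \eqref{eq:wU} this gives $w(E)\le C\Lambda^{-1}\psi(i-1)\tau(Q)$.
\end{proof}

From now on $\Lambda$ is fixed, and constants may depend on it.

\begin{remark}\label{rem:Cq}
For $\theta=|E|/|Q|>0$ take $i=\lfloor\log(1/\theta)/(\Lambda\kappa)\rfloor$. Then $2^{-i}\le2\theta^{\varepsilon}$ with $\varepsilon=\log2/(\Lambda\kappa)$. So $w\in C_q$, and \eqref{eq:Cq} holds with $C=2$ and this $\varepsilon$.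
\end{remark}

The next statement is the key step. It has the same geometric decay as Proposition~\ref{prop:decay}, but the tail is replaced by a local term up to an exponentially small error.

\begin{proposition}\label{prop:local}
If $i\ge1$, $E\subset Q$ and $|E|\le e^{-i\Lambda\kappa}|Q|$, then
\[
w(E)\le C2^{-i}\big[w(2Q)+e^{-\Lambda(q-1)\kappa}\tau(Q)\big].
\]
\end{proposition}

\begin{proof}
Let $m\ge0$ be the largest integer with $2^{mn}\le e^{\Lambda\kappa}$, so that $2^{mn}\ge2^{-n}e^{\Lambda\kappa}$. For each of the $2^{mn}$ congruent subcubes $H$ of $Q$,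
\[
|E\cap H|\le|E|\le e^{-i\Lambda\kappa}2^{mn}|H|\le e^{-(i-1)\Lambda\kappa}|H| .
\]
By Proposition~\ref{prop:decay} and Lemma~\ref{lem:congruent},
\[
w(E)\le2^{-(i-1)}\sum_H\tau(H)\le C2^{-i}\big[w(2Q)+2^{-mn(q-1)}\tau(Q)\big],
\]
and $2^{-mn(q-1)}\le2^{n(q-1)}e^{-\Lambda(q-1)\kappa}$.
\end{proof}

\section{Tails of the level sets of $Mf$}\label{sec:level}

Fix $0<p<q$ and $f\in C_c^\infty(\mathbb{R}^n)$ with $f\not\equiv0$ and $\|Mf\|_{L^p(w)}<\infty$; in the other cases Theorem~\ref{thm:main} is trivial. For $k\in\mathbb{Z}$ let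
\[
\Omega_k=\{Mf>2^k\},\qquad W_k=W(\Omega_k),\qquad y_k=2^{kp}\sum_{P\in W_k}\tau(P).
\]
The set $\Omega_k$ is open, bounded by \eqref{eq:far}, and empty if $2^k\ge\|f\|_{L^\infty}$. Summing a geometric series over the $k$ with $2^k<Mf(x)$ gives $\sum_k2^{kp}\chi_{\Omega_k}\le(1-2^{-p})^{-1}(Mf)^p$, hence
\begin{equation}\label{eq:layer}
\sum_k2^{kp}w(\Omega_k)\le C\|Mf\|_{L^p(w)}^p .
\end{equation}
The error term of Proposition~\ref{prop:local} leads to the sum of the $y_k$. Thanks to the factor $e^{-\Lambda(q-1)\kappa}$, any polynomial dependence on $\kappa$ is enough.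

\begin{proposition}\label{prop:tails}
$\displaystyle\sum_{k\in\mathbb{Z}}y_k\le C\kappa^2\|Mf\|_{L^p(w)}^p$.
\end{proposition}

The tail $\tau(P)$ sees the weight outside $\Omega_k$, where $Mf$ is smaller than $2^k$, so $y_k$ cannot be compared with $2^{kp}w(\Omega_k)$ directly. Instead we compare $y_k$ with the level $k-N$: near a Whitney cube $R\in W_{k-N}$ we pay with $w(2R)$, and far from it the tails of the cubes $P\subset R$ are a small multiple of $\tau(R)$. This gives a recursion between $y_k$ and $y_{k-N}$. It needs two lemmas: one for the smallness, and one to start the recursion as $k\to-\infty$.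

\begin{lemma}\label{lem:nested}
If $N\ge4n$ and $R\in W_{k-N}$, then $|\Omega_k\cap R|\le6^na_n2^{-N}|R|$.
\end{lemma}

\begin{proof}
There is $z\in3\hat R$ with $Mf(z)\le2^{k-N}$. Let $x\in\Omega_k\cap R$ and let $I\ni x$ be a cube with $\langle f\rangle_I>2^k$. Suppose $\ell(I)\ge\ell(R)$. Then $|x-z|_\infty\le6\ell(R)\le6\ell(I)$, so $z\in13I$ and $2^{k-N}\ge\langle f\rangle_{13I}>13^{-n}2^k$. This contradicts $2^{-N}\le16^{-n}$. So $\ell(I)<\ell(R)$, hence $I\subset3R$ and $M(f\chi_{3R})(x)>2^k$. By (T1),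
\[
|\Omega_k\cap R|\le a_n2^{-k}\int_{3\hat R}|f|\le a_n2^{-k}\,6^n|R|\,Mf(z)\le6^na_n2^{-N}|R|.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:low}
Every $y_k$ is finite, and there is $k_0\in\mathbb{Z}$ such that $y_k\le C\kappa\|Mf\|_{L^p(w)}^p$ for $k\le k_0$.
\end{lemma}

\begin{proof}
Let $\operatorname{supp}f\subset Q_0$, where $Q_0$ is a cube of side $\ell_0$. Put $r_k=(2^{-k}\|f\|_{L^1})^{1/n}$, and let $B_k$ be the closed cube concentric with $Q_0$ of side $L_k=\ell_0+2r_k$. For $x\notin B_k$, \eqref{eq:far} gives $Mf(x)\le\|f\|_{L^1}r_k^{-n}=2^k$. So $\Omega_k\subset B_k$, and Lemma~\ref{lem:disjoint} gives $y_k\le C\kappa2^{kp}\tau(B_k)<\infty$.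

Choose $k_0$ with $r_k\ge\ell_0$ for $k\le k_0$. For such $k$, $L_k\le3r_k$, that is, $\|f\|_{L^1}/|B_k|\ge3^{-n}2^k$. With $d=\operatorname{dist}(x,B_k)$, some cube of side $L_k+d$ contains $x$ and $B_k\supset\operatorname{supp}f$. By Lemma~\ref{lem:size}(a),
\[
Mf(x)\ge\frac{\|f\|_{L^1}}{|B_k|}\Big(\frac{L_k}{L_k+d}\Big)^n\ge6^{-n}2^kM\chi_{B_k}(x).
\]
Since $p<q$ and $M\chi_{B_k}\le1$, we get $2^{kp}\tau(B_k)\le\int(2^kM\chi_{B_k})^pw\le6^{np}\|Mf\|_{L^p(w)}^p$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tails}]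
Let $N\ge4n$ and $I\ge1$ be integers, to be chosen. In this paragraph and the next, $C$ does not depend on $N$, $I$ or $k$. For $R\in W_{k-N}$ put $g_R=\sum_{P\in W_k,\,P\subset R}(M\chi_P)^q$. By Lemma~\ref{lem:whitney}(c), $y_k=2^{kp}\sum_{R\in W_{k-N}}\int g_Rw$.

\emph{Off $2R$.} By Lemma~\ref{lem:size}(c), $q\ge1$ and Lemma~\ref{lem:nested},
\[
g_R\le\Big(3^n\frac{|\Omega_k\cap R|}{|R|}M\chi_R\Big)^q\le C2^{-Nq}(M\chi_R)^q .
\]
\emph{On $2R$.} Here $g_R$ need not be bounded, but by Lemma~\ref{lem:test}, $\int g_R\varphi\le C\int_{2R}M\varphi$ for all $\varphi\ge0$. Lemma~\ref{lem:exp} on the cube $2R$ gives $b=b(n,q)$ with $|\{x\in2R:g_R>s\}|\le e^{2-s/b}|2R|$. Put $D_1=(\Lambda+2)b$ and $F_i=\{x\in2R:g_R>D_1i\kappa\}$ for $i\ge1$. Since $i\kappa\ge1$, $|F_i|\le e^{2-(\Lambda+2)i\kappa}|2R|\le e^{-i\Lambda\kappa}|2R|$, and Proposition~\ref{prop:decay} gives $w(F_i)\le2^{-i}\tau(2R)\le C2^{-i}\tau(R)$. The set $\bigcap_iF_i$ is null, $g_R\le D_1I\kappa$ on $2R\setminus F_I$,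 and $g_R\le D_1(i+1)\kappa$ on $F_i\setminus F_{i+1}$. With $\sum_{i\ge I}(i+1)2^{-i}=(I+2)2^{1-I}$ we obtain
\[
\int_{2R}g_Rw\le CI\kappa\,w(2R)+C(I+2)2^{-I}\kappa\,\tau(R).
\]

\emph{The recursion.} Add the two parts, sum over $R$ with Lemma~\ref{lem:whitney}(b), and write $2^{kp}=2^{Np}2^{(k-N)p}$:
\[
y_k\le C_12^{Np}I\kappa\,2^{(k-N)p}w(\Omega_{k-N})+\big[C_12^{Np}(I+2)2^{-I}\kappa+C_12^{-N(q-p)}\big]y_{k-N},
\]
with $C_1=C_1(n,q)\ge1$. First choose $N=N(n,p,q)\ge4n$ with $C_12^{-N(q-p)}\le\frac14$; this is where $p<q$ is needed. Then let $I$ be the least integer with $2^{I/2}\ge12C_12^{Np}\kappa$. Since $(I+2)2^{-I/2}\le3$, the first term in the bracket is at most $\frac14$, and $I\le C(1+\log\kappa)\le C\kappa$. Therefore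
\begin{equation}\label{eq:rec}
y_k\le C\kappa^2\,2^{(k-N)p}w(\Omega_{k-N})+\tfrac12y_{k-N},\qquad k\in\mathbb{Z}.
\end{equation}

\emph{Summation.} For $-L\le k_0$ let $Y_L=\sum_{k\ge-L}y_k$. It is finite, because each $y_k$ is finite by Lemma~\ref{lem:low} and $y_k=0$ for large $k$. Sum \eqref{eq:rec} over $k\ge-L$. The terms $y_{k-N}$ add up to $Y_L$ plus the $N$ terms $y_j$ with $-L-N\le j<-L$, all of which have $j\le k_0$. By \eqref{eq:layer} and Lemma~\ref{lem:low},
\[
Y_L\le C\kappa^2\|Mf\|_{L^p(w)}^p+\tfrac12Y_L+\tfrac12NC\kappa\|Mf\|_{L^p(w)}^p .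
\]
Subtract $\frac12Y_L$ and let $L\to\infty$.
\end{proof}

\section{Sparse domination of $T^*$}\label{sec:sparse}

The following pointwise bound is known; we include the proof. A family of cubes with the property stated in it is called \emph{sparse}. In this section half-open cubes are products of intervals $[a,a+\ell)$.

\begin{proposition}\label{prop:sparse}
For $f\in C_c^\infty(\mathbb{R}^n)$ there are a family $\mathcal F$ of half-open cubes and pairwise disjoint sets $E_Q\subset Q$, $Q\in\mathcal F$, with $|E_Q|\ge\frac12|Q|$, such that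
\[
T^*f\le A\sum_{Q\in\mathcal F}\langle f\rangle_{3Q}\chi_Q\quad\text{a.e.},\qquad A=A(n,T).
\]
\end{proposition}

The proof is a stopping-time argument. On each stopping cube $P$ we must bound the contribution of $f$ outside $3P$ at \emph{every} point of $P$, knowing $T^*$ only at one good point. The smoothness of the kernel makes this possible.

\begin{lemma}\label{lem:move}
There is $C_2=C_2(n,T)$ such that for $g\in L^1$, every cube $Q$ and all $x,\xi\in Q$,
\[
T^*(g\chi_{(3Q)^c})(\xi)\le T^*g(x)+C_2Mg(x).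
\]
\end{lemma}

\begin{proof}
Let $\ell=\ell(Q)$, $r=2\sqrt n\,\ell\ge2|x-\xi|$, $\epsilon>0$ and $\epsilon'=\max(\epsilon,r)$. Put
\[
\mathcal A=\{y:|\xi-y|>\epsilon,\ y\notin3Q\},\qquad\mathcal B=\{y:|x-y|>\epsilon'\}.
\]
We compare $\int_{\mathcal A}K(\xi,y)g(y)\,dy$ with $\int_{\mathcal B}K(x,y)g(y)\,dy$, which is at most $T^*g(x)$ in absolute value. Both integrals converge absolutely by \eqref{eq:size}. Their difference splits into three parts, each estimated with $\int_{|x-y|\le s}|g|\le(2s)^nMg(x)$.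

On $\mathcal A\cap\mathcal B$ we have $|x-y|>r\ge2|x-\xi|$, so \eqref{eq:smooth} bounds $|K(\xi,y)-K(x,y)|$ by $C_Kr^\alpha|x-y|^{-n-\alpha}$. The shell $2^jr<|x-y|\le2^{j+1}r$ contributes at most $C_K2^{-j\alpha}(2^jr)^{-n}(2^{j+2}r)^nMg(x)=4^nC_K2^{-j\alpha}Mg(x)$, and the sum over $j\ge0$ converges.

On $\mathcal A\setminus\mathcal B$ we have $|x-y|\le\epsilon'$ and $|\xi-y|\ge\max(\epsilon,\ell)\ge\epsilon'/(2\sqrt n)$, the bound by $\ell$ because $y\notin3Q$. By \eqref{eq:size} the integral of $|K(\xi,y)g(y)|$ is at most $C_K(4\sqrt n)^nMg(x)$.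

On $\mathcal B\setminus\mathcal A$ we have $y\notin3Q$, since $y\in3Q$ would give $|x-y|\le2\sqrt n\,\ell=r\le\epsilon'$. So $|\xi-y|\le\epsilon$, and $\epsilon'<|x-y|\le\epsilon+r/2\le2\epsilon'$. The integral of $|K(x,y)g(y)|$ is at most $4^nC_KMg(x)$.

Take the supremum over $\epsilon$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
\emph{One step.} For a half-open cube $Q$ let
\[
D_Q=\{x\in Q:T^*(f\chi_{3Q})(x)+C_2M(f\chi_{3Q})(x)>A\langle f\rangle_{3Q}\}.
\]
If $\langle f\rangle_{3Q}=0$ then $D_Q=\emptyset$. Otherwise one of the two terms exceeds $\frac A2\langle f\rangle_{3Q}$, so (T1) and (T3) give $|D_Q|\le2(a_T+C_2a_n)3^n|Q|/A$. Choose $A$ so that this is at most $2^{-n-2}|Q|$. Let $P_j$ be the stopping cubes of (T2) for $g=\chi_{D_Q}$ and $\lambda=2^{-n-1}$. Then $|P_j\cap D_Q|\le\frac12|P_j|$, $\sum_j|P_j|\le2^{n+1}|D_Q|\le\frac12|Q|$, and $D_Q\setminus\bigcup_jP_j$ is null. So $T^*(f\chi_{3Q})\le A\langle f\rangle_{3Q}$ a.e.\ on $E_Q=Q\setminus\bigcup_jP_j$,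 and $|E_Q|\ge\frac12|Q|$. In $P_j$ pick a point $x_j\notin D_Q$. Since $3P_j\subset3Q$, Lemma~\ref{lem:move} for the cube $P_j$, with $g=f\chi_{3Q}$ and $x=x_j$, gives $T^*(f\chi_{3Q\setminus3P_j})\le A\langle f\rangle_{3Q}$ everywhere on $P_j$. By sublinearity of $T^*$,
\begin{equation}\label{eq:step}
T^*(f\chi_{3Q})\le A\langle f\rangle_{3Q}+\sum_jT^*(f\chi_{3P_j})\chi_{P_j}\qquad\text{a.e.\ on }Q .
\end{equation}

\emph{Iteration.} Apply the step to each $P_j$, and so on, and let $\mathcal F(Q)$ consist of $Q$ and all cubes obtained. Two distinct cubes of $\mathcal F(Q)$ are either disjoint, or the smaller lies in a stopping cube of the larger; so the sets $E_{Q'}$, $Q'\in\mathcal F(Q)$, are pairwise disjoint. The cubes of generation $r$ cover measure at most $2^{-r}|Q|$, so a.e.\ $x\in Q$ lies in finitely many cubes of $\mathcal F(Q)$. At such a point \eqref{eq:step} is applied finitely many times, and $T^*(f\chi_{3Q})\le A\sum_{Q'\in\mathcal F(Q)}\langle f\rangle_{3Q'}\chi_{Q'}$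 a.e.\ on $Q$.

\emph{From a cube to $\mathbb{R}^n$.} Let $Q_0\supset\operatorname{supp}f$ be half-open, and let $Q_i$ be the concentric half-open cube of side $3^i\ell(Q_0)$. The set $Q_{i+1}\setminus Q_i$ is tiled by the $3^n-1$ translates of $Q_i$ adjacent to it. These cubes, for all $i\ge0$, together with $Q_0$ partition $\mathbb{R}^n$. A cube $Q$ adjacent to $Q_i$ and of the same size has $3Q\supset Q_i\supset\operatorname{supp}f$, and also $3Q_0\supset\operatorname{supp}f$. So $T^*f=T^*(f\chi_{3Q})$ for each cube $Q$ of the partition, and $\mathcal F=\bigcup_Q\mathcal F(Q)$ has the required properties.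
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Keep the notation of Section~\ref{sec:level}, and let $\mathcal F$ be as in Proposition~\ref{prop:sparse}. Put
\[
\mathcal F_k=\{Q\in\mathcal F:2^k<\langle f\rangle_{3Q}\le2^{k+1}\},\qquad N_k=\sum_{Q\in\mathcal F_k}\chi_Q .
\]
Cubes with $\langle f\rangle_{3Q}=0$ contribute nothing, so
\begin{equation}\label{eq:TN}
T^*f\le2A\sum_k2^kN_k\quad\text{a.e.}
\end{equation}
If $Q\in\mathcal F_k$, then $Mf>2^k$ on $3Q$, that is, $3Q\subset\Omega_k$. In particular $N_k$ vanishes off $\Omega_k$.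

\subsection*{The counting function decays exponentially on Whitney cubes}
Let $P\in W_k$, and let $Q\in\mathcal F_k$ meet $P$ at a point $x$. Since $3Q\subset\Omega_k$, Lemma~\ref{lem:whitney}(a) gives $\ell(Q)\le\operatorname{dist}(x,\Omega_k^c)\le6\ell(P)$, so $Q\subset13P$. For bounded $\varphi\ge0$, summing over the cubes $Q\in\mathcal F_k$ that meet $P$ and using sparseness,
\[
\int N_k\chi_P\,\varphi\le\sum_Q\int_Q\varphi\le\sum_Q|Q|\inf_QM\varphi\le2\sum_Q\int_{E_Q}M\varphi\le2\int_{13P}M\varphi .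
\]
Lemma~\ref{lem:exp} on the cube $13P$, with $G=N_k\chi_P$, $B=2$ and $b=4ea_n$, gives $|\{x\in P:N_k>s\}|\le13^ne^{2-s/b}|P|$. Let $D=(\Lambda+2+n\log13)\,b$, a constant that depends only on $n,q$. Since $i\kappa\ge1$,
\begin{equation}\label{eq:Nexp}
|\{x\in P:N_k(x)>Di\kappa\}|\le e^{-i\Lambda\kappa}|P|,\qquad i\ge1,\ P\in W_k .
\end{equation}

\subsection*{The weight of the level sets of $N_k$}
For $i\ge0$ put $E_k^i=\{x\in\Omega_k:Di\kappa<N_k(x)\le D(i+1)\kappa\}$. For $i\ge1$, apply Proposition~\ref{prop:local} to $E_k^i\cap P$, which is allowed by \eqref{eq:Nexp}, and sum over $P\in W_k$ with Lemma~\ref{lem:whitney}(b):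
\[
w(E_k^i)\le C2^{-i}\Big[w(\Omega_k)+e^{-\Lambda(q-1)\kappa}\sum_{P\in W_k}\tau(P)\Big].
\]
For $i=0$ the same bound holds because $E_k^0\subset\Omega_k$. Multiply by $2^{kp}$ and sum over $k$. By \eqref{eq:layer}, Proposition~\ref{prop:tails} and $\kappa^2e^{-\Lambda(q-1)\kappa}\le C$,
\begin{equation}\label{eq:levels}
\sum_k2^{kp}w(E_k^i)\le C2^{-i}\|Mf\|_{L^p(w)}^p,\qquad i\ge0 .
\end{equation}
The constant no longer depends on $\kappa$.

\subsection*{Conclusion}
By \eqref{eq:Nexp} each $N_k$ is finite a.e., so $N_k\le D\kappa\sum_{i\ge0}(i+1)\chi_{E_k^i}$ a.e. Inserting this in \eqref{eq:TN},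
\[
T^*f\le2AD\kappa\sum_{i\ge0}(i+1)h_i\quad\text{a.e.},\qquad h_i=\sum_k2^k\chi_{E_k^i}.
\]
Since $E_k^i\subset\Omega_k$ is empty for large $k$, a point $x$ with $h_i(x)>0$ has a largest $k=k(x)$ with $x\in E_k^i$, and $h_i(x)\le2\cdot2^{k(x)}\le2\big(\sum_k2^{kp}\chi_{E_k^i}(x)\big)^{1/p}$. By \eqref{eq:levels}, $\|h_i\|_{L^p(w)}\le C2^{-i/p}\|Mf\|_{L^p(w)}$. If $p\ge1$, Minkowski's inequality gives
\[
\|T^*f\|_{L^p(w)}\le CA\kappa\sum_{i\ge0}(i+1)2^{-i/p}\,\|Mf\|_{L^p(w)} .
\]
If $p<1$, the inequality $(\sum_ia_i)^p\le\sum_ia_i^p$ gives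
\[
\|T^*f\|_{L^p(w)}^p\le(CA\kappa)^p\sum_{i\ge0}(i+1)^p2^{-i}\,\|Mf\|_{L^p(w)}^p .
\]
Both series converge, and $\kappa=[w]_{C_q}+1$. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}[where the hypotheses enter]
The condition $q>1$ makes the series in Lemmas~\ref{lem:test} and~\ref{lem:congruent} converge and produces the gain $2^{-mn(q-1)}$; for $q=1$ this gain equals $1$, and even $w\equiv1$ has infinite tails, by Lemma~\ref{lem:size}(a). The strict inequality $p<q$ is used once, to make $2^{-N(q-p)}$ small in the recursion for $y_k$. The finiteness of the tails makes $Y_L$ finite, so that $\frac12Y_L$ can be subtracted. The constant $[w]_{C_q}$ enters only through Lemmas~\ref{lem:disjoint} and~\ref{lem:log}. Of $f$ we used only that it is bounded with compact support.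
\end{remark}

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Let $w_t(x)=|x|^{-n+1/t}$ with $t\ge2$ and $t\ge2/(np)$. Constants in this section do not depend on $t$. By Example~\ref{ex:power}, $w_t\in A_1$, its tails are finite, and $[w_t]_{C_q}\le Ct$.

\subsection*{The test function}
Write $K(x,y)=k(x-y)$ with $k(z)=z_1|z|^{-n-1}$, so $K(0,y)=-y_1|y|^{-n-1}$. To make the singular integral large near the origin, we choose $f$ bounded with $K(0,y)f(y)\ge0$; the natural candidate is $-y_1/|y|$. It is not smooth at $0$, so we cut it off at a scale below those that matter. Let $\rho=e^{-3t}$ and let $\zeta\in C_c^\infty(\mathbb{R}^n)$ be radial, $0\le\zeta\le1$, supported in $\{\rho/2\le|y|\le1\}$ and equal to $1$ on $\{\rho\le|y|\le\frac12\}$. Put $f_t(y)=-\zeta(y)y_1/|y|$.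

Let $2\rho\le|x|\le r_0$, where $r_0\le1/100$ is a constant chosen below, and let $S_x=\{y:4|x|<|x-y|\le\frac14\}$. The integral over $S_x$ is the difference of the truncations at $\epsilon=4|x|$ and $\epsilon=\frac14$, so
\[
2T^*f_t(x)\ge\Big|\int_{S_x}K(x,y)f_t(y)\,dy\Big| .
\]
For $y\in S_x$ we have $\rho\le3|x|\le|y|\le\frac12$. Hence $\zeta(y)=1$ and $K(0,y)f_t(y)=y_1^2|y|^{-n-2}\ge0$. The set $S_x$ contains $\{5|x|<|y|<\frac18\}$, because there $4|x|<|x-y|<\frac18+\frac1{100}$. By symmetry the integral of $\theta_1^2$ over the unit sphere is $\sigma/n$, so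
\[
\int_{S_x}K(0,y)f_t(y)\,dy\ge\frac\sigma n\int_{5|x|}^{1/8}\frac{ds}{s}=\frac\sigma n\log\frac1{40|x|}.
\]
To replace $K(0,y)$ by $K(x,y)$, note that $|\nabla k(z)|\le C|z|^{-n-1}$ and that every $z$ on the segment from $-y$ to $x-y$ has $|z|\ge|y|-|x|\ge\frac23|y|$. So $|K(x,y)-K(0,y)|\le C|x||y|^{-n-1}$ on $S_x$, and the error is at most $C\int_{|y|\ge3|x|}|x||y|^{-n-1}dy=C\sigma/3$. Therefore $2T^*f_t(x)\ge\frac\sigma n\log\frac1{|x|}-C$. Fix $r_0$ so small that $C\le\frac{\sigma}{2n}\log\frac1{r_0}$. Then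
\[
T^*f_t(x)\ge\frac{\sigma}{4n}\log\frac1{|x|},\qquad2\rho\le|x|\le r_0 .
\]

\subsection*{Comparison of norms}
Let $t$ be so large that $e^{-t}\le r_0$; also $2\rho\le e^{-2t}$ since $t\ge2$. On the shell $e^{-2t}<|x|<e^{-t}$ we have $\log(1/|x|)\ge t$, and the shell has weight $\sigma t(e^{-1}-e^{-2})$. Hence
\[
\int(T^*f_t)^pw_t\ge\Big(\frac{\sigma t}{4n}\Big)^p\sigma t\,(e^{-1}-e^{-2}).
\]
Since $|f_t|\le\chi_{[-1,1]^n}$, Lemma~\ref{lem:size}(a) gives $Mf_t(x)\le C(1+|x|)^{-n}$. Using $1/t\le np/2$ for $|x|>1$,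
\[
\int(Mf_t)^pw_t\le C\int_0^1s^{1/t-1}ds+C\int_1^\infty s^{-np/2-1}ds=C\Big(t+\frac2{np}\Big)\le2Ct .
\]
Also $\|Mf_t\|_{L^p(w_t)}>0$, since $f_t\not\equiv0$. The two estimates and $[w_t]_{C_q}\le Ct$ give
\[
\|T^*f_t\|_{L^p(w_t)}\ge c\,t\,\|Mf_t\|_{L^p(w_t)}\ge c'\,[w_t]_{C_q}\|Mf_t\|_{L^p(w_t)} .
\]
Finally, the first inequality and Theorem~\ref{thm:main} give $ct\le c_{n,T,p,q}([w_t]_{C_q}+1)$, so $[w_t]_{C_q}\to\infty$ as $t\to\infty$. This proves Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{1}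
\bibitem{Canto} Javier Canto, \emph{Sharp reverse H\"older inequality for $C_p$ weights and applications}, arXiv:1811.05209 (2018).
\end{thebibliography}
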